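\title{Infinite fields that are neither ample nor Hilbertian}

\begin{abstract}
For every field $k$ of characteristic $p>0$ we construct a subfield $K$ of $k((1/t))$, algebraic over $k(t)$, that is neither ample nor Hilbertian. The field is obtained by closing $k(t)$ under a Kummer cover of the line whose branch points are purely inseparable over $K$. Such points cannot be approximated at any place, so ramification stays bounded, and bounded ramification forces the curve $x^q-x=ty^q$, a form of the affine line, to have only finitely many points. No finite extension of $K$ is ample. For algebraically closed $k$ a variant gives a Galois extension of $k(t)$ with the same properties, all of whose proper finite separable extensions are Hilbertian.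
\end{abstract}

\section{The question and the results}\label{sec:intro}

\begin{definition}
A field $K$ is \emph{ample} (or \emph{large}, or \emph{anti-Mordellic}) if for every geometrically integral $K$-variety $V$ with a smooth $K$-point, $V(K)$ is Zariski-dense in $V$. A field $K$ is \emph{Hilbertian} if for every irreducible polynomial $f(T,X)\in K[T,X]$ with $\deg_X f\ge 1$ that is separable in $X$, there are infinitely many $a\in K$ such that $f(a,X)$ is irreducible in $K[X]$.
\end{definition}

The two properties pull in opposite directions. Ampleness produces rational points: one smooth point forces a dense set of them. Hilbert's property removes rational points: if $\deg_X f\ge2$ and $f(a,X)$ is irreducible of the same degree, then the curve $f=0$ has no $K$-point above $T=a$. Each property can be refuted by a single object. A field is not ample as soon as some smooth geometrically integral curve has at least one but only finitely many rational points, since a finite set is not dense in a curve. A field is not Hilbertian as soon as some $f$ as above has only reducible specializations.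

An algebraically closed field is ample by the Nullstellensatz, and it is not Hilbertian, since $X^\ell-a$ is reducible for every $a$ while $X^\ell-T$ is irreducible and separable for a prime $\ell$ different from the characteristic. A rational function field $k(t)$ is Hilbertian \cite[Ch.~13]{FJ}, and in positive characteristic we shall see in Section~\ref{sec:idea} a curve showing that it is not ample. A finite field has neither property, for the trivial reason that the affine line has finitely many points. This leaves the following question, which is stated as open in \cite{Sri}.

\medskip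
\noindent\textbf{Question.} \emph{Is there an infinite field that is neither ample nor Hilbertian?}
\medskip

The examples suggest the answer no. The direct way to destroy Hilbert's property of $k(t)$ is to fix $f$ and adjoin a root of $f(a,X)$ for every $a$, then for every $a$ in the field so obtained, and so on. The result looks like a large step toward the algebraic closure, and nothing obvious keeps it from acquiring many points on every curve. To prove that it is not ample one needs an invariant that survives infinitely many adjunctions. We show that in positive characteristic $f$ can be chosen so that a bound on ramification survives, and that this bound excludes ampleness. The answer to the question is therefore yes. We make no claim about characteristic $0$.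

\subsection*{The construction}
Fix a prime $p$, a field $k$ of characteristic $p$, a prime $\ell\ne p$, and a power $q$ of $p$ with $q\ge \ell+2$. For example, $\ell=2$ and $q=p$ if $p\ge5$; $\ell=2$ and $q=9$ if $p=3$; $\ell=3$ and $q=8$ if $p=2$. Put
\[
h(T)=\frac{T^q-t}{T^q-t-1}=1+\frac{1}{T^q-t-1}\in k(t)(T).
\]
Let $\Lambda_k=k((1/t))$, let $\operatorname{ord}$ be its valuation, normalized by $\operatorname{ord}(t)=-1$, and let $\mathfrak m=\{a:\operatorname{ord}(a)>0\}$. For $a\in\Lambda_k$ we have $\operatorname{ord}(a^q)\in q\mathbb Z\cup\{\infty\}$ and $\operatorname{ord}(t+1)=-1\notin q\mathbb Z$. The valuation of a sum of two terms of different valuations is the smaller of the two, so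
\[
\operatorname{ord}(a^q-t-1)=\min(q\operatorname{ord}(a),-1)\le-1 .
\]
Hence $h(a)$ is defined and lies in $1+\mathfrak m$. We use Hensel's lemma in the following form: in a field of Laurent series of characteristic $p\neq\ell$, every $u\in 1+\mathfrak m$ has a unique $\ell$-th root in $1+\mathfrak m$, because $X^\ell-u$ reduces to $X^\ell-1$, of which $1$ is a simple root. Let $R(a)\in1+\mathfrak m$ be the root with $R(a)^\ell=h(a)$, and let $K_k$ be the smallest subfield of $\Lambda_k$ that contains $k(t)$ and is closed under $a\mapsto R(a)$.

For a power $Q>1$ of $p$, let $C_Q$ be the affine plane curve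
\[
C_Q:\quad x^Q-x=t\,y^Q .
\]

\begin{theorem}\label{thm:main}
The field $K=K_k$ is infinite, algebraic over $k(t)$, and neither ample nor Hilbertian. More precisely:
\begin{enumerate}
\item[(a)] The polynomial $f(T,X)=(T^q-t-1)X^\ell-(T^q-t)$ is irreducible in $K[T,X]$ and separable in $X$, but for every $a\in K$ the polynomial $f(a,X)$ is reducible, with a root in $K$.
\item[(b)] The curve $C_q$ over $K$ is smooth and geometrically integral, and $C_q(K)=\{(c,0): c\in k,\ c^q=c\}$. This set is finite and contains $(0,0)$.
\end{enumerate}
\end{theorem}

So examples exist in every positive characteristic and over every constant field; $k=\mathbb F_p$ gives a countable one. Part (b) rests on a criterion in terms of the ramification indices of places, which are recalled in Section~\ref{sec:places}.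

\begin{theorem}\label{thm:criterion}
Let $k$ be algebraically closed of characteristic $p$ and let $L/k(t)$ be algebraic. Suppose that for every finite subextension $F/k(t)$ of $L$, all ramification indices of places of $F/k$ over $k(t)$ are at most $B$. If $Q$ is a power of $p$ with $Q>B+1$, then $C_Q(L)=\mathbb F_Q\times\{0\}$. In particular $L$ is not ample. In the description of $C_Q(L)$, the condition $Q>B+1$ cannot be weakened to $Q\ge B+1$.
\end{theorem}

A bound on ramification persists, with a larger constant, in finite extensions, and so does the failure of ampleness.

\begin{theorem}\label{thm:finite}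
For every field $k$ of characteristic $p$, no finite extension of $K_k$, separable or not, is ample.
\end{theorem}

The failure of Hilbert's property behaves differently.

\begin{theorem}\label{thm:galois}
If $k$ is algebraically closed, there is a Galois extension $N/k(t)$ that is neither ample nor Hilbertian, no finite extension of which is ample, and every proper finite separable extension of which is Hilbertian. Such extensions of $N$ exist, so non-Hilbertianity need not pass to finite extensions of a field that is neither ample nor Hilbertian.
\end{theorem}

\section{The idea over $k(t)$}\label{sec:idea}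

In this section $k$ is algebraically closed, and $Q>1$ is a power of $p$. Everything follows from one observation. For $a\in k(t)$,
\[
\frac{d}{dt}\bigl(a^Q-t\bigr)=-1,
\]
so $a^Q-t$ has no multiple zero at any $t_0\in k$. In other words, the purely inseparable element $t^{1/Q}$ cannot be approximated well by elements of $k(t)$ at any point. We use this once to find a curve with few points and once to find a cover that keeps ramification bounded.

\subsection*{The curve}
The closure of $C_Q$ in the projective plane has the single point at infinity $[t^{1/Q}:1:0]$. If $(x,y)\in C_Q(k(t))$ and $x$ has a pole at $t_0$, then near $t_0$ the point is close to infinity, and $x/y$ must be close to $t^{1/Q}$. To make this precise, suppose $y\ne0$. The degree of the rational function $ty^Q$ is congruent to $1$ modulo $Q$. So $x$ is not constant, and $x$ has no pole at $t=\infty$, since otherwise $\deg(x^Q-x)=Q\deg x$. Hence $x$ has a pole of some order $m\ge1$ at some $t_0\in k$. Then $ty^Q=x^Q-x$ has a pole of order $Qm$ at $t_0$, so $y$ has a pole of order at least $m$, and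
\[
(x/y)^Q-t=x/y^Q
\]
has a zero of order at least $(Q-1)m$. Such zeros are simple, so $Q=2$. Thus $C_Q(k(t))=\mathbb F_Q\times\{0\}$ for $Q\ge3$, which is Theorem~\ref{thm:criterion} for $B=1$. For $Q=2$ the curve is a conic, and the lines $x=\lambda y$ cut out infinitely many points $\bigl(\lambda^2/(\lambda^2-t),\,\lambda/(\lambda^2-t)\bigr)$, $\lambda\in k(t)$.

Over a finite extension $F$ of $k(t)$, a zero of $a^Q-t$ at a place of ramification index $e<Q$ has order $e$ instead of $1$ (Lemma~\ref{lem:approx}), and the argument survives as long as $e<Q-1$. The task is to destroy Hilbert's property while keeping all ramification indices below a fixed bound.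

\subsection*{The cover}
Consider covers $X^\ell=g(T)$ of the $T$-line, and close $k(t)$ under $\ell$-th roots of the values $g(a)$. Adjoining such a root to $F$ multiplies the ramification index above a place $v$ by $\ell$ if $\ell\nmid v(g(a))$ and leaves it unchanged otherwise (see the proof of Lemma~\ref{lem:step}). The value $v(g(a))$ records how close $a$ is to the zeros and poles of $g$.

For $g=T$ the closure contains $t^{1/\ell^n}$ for all $n$, and ramification above $t=0$ is unbounded. The reason is that the branch point $T=0$ is rational, so a uniformizer $a=\pi$ at any place $v$ gives $v(g(a))=1$. For $g=T^q-t$ the zero $t^{1/q}$ cannot be approached, but the pole $T=\infty$ can: at a place $v$ where $t$ is regular, $a=1/\pi$ gives $v(g(a))=-q$, which is prime to $\ell$, and repeating this step makes ramification unbounded again. So the pole must be inseparable as well. The function $h$ has its zero at $t^{1/q}$, its pole at $(t+1)^{1/q}$, and the value $1$ at infinity. We shall see that $v(h(a))\in\{0,e,-e\}$ at a place of index $e<q$. This value is a multiple of $e$, so once the index has become $\ell$ it cannot grow further.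

\begin{example}\label{ex:five}
Let $p=q=5$ and $\ell=2$. For $a=0$ we have $h(0)=t/(t+1)$. Let $r^2=t/(t+1)$, so that $t=r^2/(1-r^2)$, $t+1=1/(1-r^2)$ and $F_1=k(t,r)=k(r)$. The places $r=0$ and $r=\infty$ lie over $t=0$ and $t=-1$ and have index $2$; all other places have index $1$. Now take for $a$ the uniformizer $r$ at $r=0$. Then
\[
r^5-t=-\frac{r^2(1-r^3+r^5)}{1-r^2},\qquad r^5-t-1=-\frac{1-r^5+r^7}{1-r^2},
\]
\[
h(r)=\frac{r^2(1-r^3+r^5)}{1-r^5+r^7}.
\]
The valuation of $h(r)$ is $2$ at $r=0$ and $0$ at $r=\infty$, so $F_2=F_1(\sqrt{h(r)})$ is unramified over $F_1$ at the two places that had index $2$. New ramification occurs only at roots of $1-r^3+r^5$ and $1-r^5+r^7$, where the index was $1$. So all indices of $F_2$ over $k(t)$ are at most $2$. No other $a\in F_1$ does better at $r=0$. If $a$ has a pole there, then $h(a)$ has the value $1$. If $a=\alpha+a_1r+\cdots$, then $a^5=\alpha^5+a_1^5r^5+\cdots$ has no terms of degree $1$ to $4$, while $t=r^2+r^4+\cdots$, so each of $a^5-t$ and $a^5-t-1$ has valuation $0$ or $2$.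
\end{example}

\section{Places and the approximation lemma}\label{sec:places}

In Sections~\ref{sec:places} and \ref{sec:curve}, except in Lemma~\ref{lem:smooth}, the field $k$ is algebraically closed of characteristic $p$. Let $F/k(t)$ be a finite extension, not necessarily separable. A \emph{place} of $F$ is a discrete valuation $v$ of $F$ with value group $\mathbb Z$ that is trivial on $k$; we put $v(0)=\infty$. Its residue field is $k$, so every $a$ with $v(a)\ge0$ has a \emph{residue} $\alpha\in k$, characterized by $v(a-\alpha)>0$. Either $v(t)<0$, and then $v$ \emph{lies over $\infty$} and we put $e(v)=-v(t)$; or $t$ has a residue $t_0\in k$, and then $v$ \emph{lies over $t_0$} and we put $e(v)=v(t-t_0)$. The positive integer $e(v)$ is the \emph{ramification index} of $v$ over $k(t)$. We use the following facts.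

\begin{enumerate}
\item[(P1)] Every element of $F\setminus k$ has a pole, that is, a place at which its valuation is negative.
\item[(P2)] Let $E/F$ be finite. Every place $w$ of $E$ lies above a place $v$ of $F$, in the sense that $w|_F=e(w|v)\,v$ for a positive integer $e(w|v)$, and every place of $F$ has a place above it. Moreover $e(w|v)\le[E:F]$ and $e(w)=e(w|v)\,e(v)$.
\item[(P3)] The completion $\widehat F_v$ is isomorphic over $k$ to $k((\pi))$. If $E=F(r)$ and $r$ is a root of a polynomial in $F[X]$ that splits into linear factors over $\widehat F_v$, then $e(w|v)=1$ for all $w$ above $v$.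
\end{enumerate}

For the second part of (P3), view $\widehat F_v$ as the closure of $F$ in $\widehat E_w$. The element $r$ is one of the roots, so $E\subseteq\widehat F_v$, and $w$ takes values in $e(w|v)\mathbb Z$ on $E^\times$. Since the value group of $w$ is $\mathbb Z$, we get $e(w|v)=1$.

We say that an algebraic extension $L/k(t)$ has \emph{ramification bounded by $B$} if $e(v)\le B$ for every place $v$ of every finite subextension $F/k(t)$ of $L$. This is the hypothesis of Theorem~\ref{thm:criterion}.

The next lemma replaces the derivative of Section~\ref{sec:idea}. The constant $c$ lets us treat $t^{1/Q}$ and $(t+1)^{1/Q}$ together.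

\begin{lemma}\label{lem:approx}
Let $F/k(t)$ be finite, let $Q$ be a power of $p$, and let $v$ be a place of $F$ with $e=e(v)<Q$. Let $a\in F$, $c\in k$ and $b=a^Q-t-c$.
\begin{enumerate}
\item[(i)] If $v$ lies over $\infty$, then $v(b)=\min(Qv(a),-e)<0$.
\item[(ii)] If $v$ lies over $t_0\in k$ and $v(a)<0$, then $v(b)=Qv(a)<0$.
\item[(iii)] If $v$ lies over $t_0\in k$ and $v(a)\ge0$, then $v(b)\in\{0,e\}$.
\end{enumerate}
In all cases $b\neq0$ and $v(b)\le e$.
\end{lemma}

\begin{proof}
(i) Here $v(t+c)=-e$, which is not a multiple of $Q$ because $0<e<Q$, while $v(a^Q)\in Q\mathbb Z\cup\{\infty\}$. The two valuations differ, so $v(b)$ is their minimum.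

(ii) Here $v(a^Q)=Qv(a)<0\le v(t+c)$.

(iii) Let $\alpha$ be the residue of $a$. The residue of $b$ is $\alpha^Q-t_0-c$. If it is nonzero, then $v(b)=0$. If it is zero, then additivity of the $Q$-th power gives
\[
b=(a-\alpha)^Q+\alpha^Q-t-c=(a-\alpha)^Q-(t-t_0),
\]
with $v((a-\alpha)^Q)\ge Q>e=v(t-t_0)$. Hence $v(b)=e$.
\end{proof}

The hypothesis $e<Q$ is needed: for $F=k(s)$ with $t=s^Q+s^{Q+1}$, the place $s=0$ has $e=Q$, and $a=s$ gives $v(a^Q-t)=Q+1>e$.

\section{The curve $x^Q-x=ty^Q$}\label{sec:curve}

\begin{lemma}\label{lem:smooth}
Let $L$ be a field of characteristic $p$, let $t\in L^\times$, and let $Q>1$ be a power of $p$. Then $C_Q$ is a smooth geometrically integral affine curve over $L$ containing $(0,0)$. If $C_Q(L)$ is finite, then $L$ is not ample.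
\end{lemma}

\begin{proof}
The partial derivative of $x^Q-x-ty^Q$ with respect to $x$ is $-1$, so $C_Q$ is smooth. Over an algebraic closure $\overline L$ choose $\tau$ with $\tau^Q=t$. Since $\tau\ne0$, the functions $u=x-\tau y$ and $x$ are linear coordinates on the plane, and $u^Q=x^Q-ty^Q$. The equation of $C_Q$ becomes $u^Q=x$, so the coordinate ring of $C_Q$ over $\overline L$ is $\overline L[u]$, a domain of dimension $1$. The point $(0,0)$ is a smooth $L$-point, and a finite set is not dense in $C_Q$.
\end{proof}

So $C_Q$ is a form of the affine line that becomes isomorphic to it over $L(t^{1/Q})$. It has infinitely many points over every infinite field containing $t^{1/Q}$, for instance over $k(t^{1/Q})$, where every place has index $Q$.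

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The points of $\mathbb F_Q\times\{0\}$ lie on $C_Q$ and are defined over $k$, and they are all the points with $y=0$. Suppose that $(x,y)\in C_Q(L)$ has $y\ne0$. Let $F=k(t,x,y)$, a finite subextension of $L$. Every place $v$ of $F$ satisfies $0<e(v)\le B<Q-1$.

At a place $v$ over $\infty$,
\[
v(x^Q-x)=v(ty^Q)=-e(v)+Qv(y)\notin Q\mathbb Z .
\]
This has two consequences. First, $x\notin k$, because otherwise $x^Q-x=ty^Q$ would be a nonzero constant, of valuation $0$. Second, $v(x)\ge0$ at every place over $\infty$, because $v(x)<0$ would give $v(x^Q-x)=Qv(x)$.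

By (P1), $x$ has a pole at some place $v$, and $v$ lies over some $t_0\in k$. Let $v(x)=-m$ with $m\geq1$. From $-Qm=v(x^Q-x)=v(t)+Qv(y)$ and $v(t)\ge0$ we get $v(y)\le-m$. Dividing the equation of $C_Q$ by $y^Q$ gives $(x/y)^Q-t=x/y^Q$, so
\[
v\bigl((x/y)^Q-t\bigr)=-m-Qv(y)\ge(Q-1)m .
\]
By Lemma~\ref{lem:approx} the left side is at most $e(v)$. Hence
\begin{equation}\label{eq:key}
Q-1\le(Q-1)m\le e(v)\le B,
\end{equation}
contrary to $Q>B+1$. So $C_Q(L)=\mathbb F_Q\times\{0\}$. Powers $Q>B+1$ of $p$ exist, and $L$ is not ample by Lemma~\ref{lem:smooth}.

For sharpness, let $Q>1$ be any power of $p$, and look for equality in \eqref{eq:key}, with $m=1$ and $e(v)=Q-1$. The simplest choice is $x/y=1$, which approximates $t^{1/Q}$ at $t_0=1$. Let $L=k(s)$ with $t=1+s^{Q-1}$. The places $s=0$ and $s=\infty$ have index $Q-1$. At $s=s_0\in k^\times$ the function $t-t_0=s^{Q-1}-s_0^{Q-1}$ has derivative $-s_0^{Q-2}\ne0$, so the index is $1$. By (P2) the indices of the subextensions of $L$ are also at most $Q-1$, so $L$ has ramification bounded by $B=Q-1$, and $Q=B+1$. Choose $c\in k$ with $c^{Q-1}=-1$, so $c^Q=-c$, and put $x=y=c/s$. Then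
\[
ty^Q=c^Qs^{-Q}+c^Qs^{-1}=c^Qs^{-Q}-cs^{-1}=x^Q-x,
\]
and $(x,y)\notin\mathbb F_Q\times\{0\}$.
\end{proof}

\section{Towers of Kummer extensions}\label{sec:towers}

We return to the data $\ell$, $q$, $h$ of Section~\ref{sec:intro}. A bound on ramification indices alone is not suited to induction: an index strictly between $1$ and $\ell$ could be multiplied by $\ell$ in the next step. We therefore record the possible indices exactly.

\begin{definition}
Let $k$ be algebraically closed. A finite extension $F/k(t)$ is \emph{good} if $e(v)=1$ for all places $v$ over $\infty$ and $e(v)\in\{1,\ell\}$ for all other places $v$.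
\end{definition}

The field $k(t)$ is good.

\begin{lemma}\label{lem:step}
Let $k$ be algebraically closed, let $F$ be good, and let $a\in F$. Then $h(a)$ is defined and nonzero, and if $r^\ell=h(a)$, then $F(r)$ is good.
\end{lemma}

\begin{proof}
Put $b=a^q-t$. Every place $v$ of $F$ has $e(v)\le\ell<q$, so Lemma~\ref{lem:approx} with $Q=q$ applies to $b$ (with $c=0$) and to $b-1$ (with $c=1$). In particular $b\ne0$ and $b-1\neq0$, so $h(a)=b/(b-1)=1+1/(b-1)$ is defined and nonzero.

Let $v$ be a place of $F$ and $e=e(v)$. We first compute $v(h(a))$. If $v$ lies over $\infty$, or if $v(a)<0$, then $v(b-1)<0$ by parts (i) and (ii) of the lemma, so $h(a)$ has residue $1$ and $v(h(a))=0$. Otherwise $v(b)$ and $v(b-1)$ both lie in $\{0,e\}$ by part (iii). In all cases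
\[
v(h(a))\in\{0,e,-e\},\qquad\text{and } v(h(a))=0 \text{ if } v \text{ lies over }\infty .
\]

Now let $w$ be a place of $F(r)$ above $v$. Suppose first that $\ell\mid v(h(a))$. In $\widehat F_v\cong k((\pi))$ write $h(a)=\pi^{\ell n}\gamma u$ with $n\in\mathbb Z$, $\gamma\in k^\times$ and $u\equiv1 \pmod \pi$. The constant $\gamma$ is an $\ell$-th power because $k$ is algebraically closed, and $u$ is an $\ell$-th power by Hensel's lemma. Since $k$ contains all $\ell$-th roots of unity, $X^\ell-h(a)$ splits over $\widehat F_v$, and (P3) gives $e(w|v)=1$, that is, $e(w)=e$. This covers the places over $\infty$, the places with $e=\ell$, and the places with $e=1$ and $v(h(a))=0$.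

In the remaining case $v$ lies over some $t_0\in k$, $e=1$ and $v(h(a))=\pm1$. Then $\ell\,w(r)=w(h(a))=\pm e(w|v)$, so $\ell$ divides $e(w|v)$, and $e(w|v)\le[F(r):F]\le\ell$ by (P2). Hence $e(w)=\ell$. By (P2) every place of $F(r)$ has been considered, so $F(r)$ is good.
\end{proof}

The lemma uses only $q>\ell$. The stronger condition $q\ge\ell+2$ enters when Theorem~\ref{thm:criterion} is applied with $B=\ell$ to the curve $C_q$ with the same exponent $q$. The condition $\ell\ne p$ is used through Hensel's lemma, and later for the separability of $f$.

The fields $K_k$ and $N$ are both defined by a closure property. The next lemma writes such a field as a union of finite towers. A family of subfields is \emph{directed} if any two members are contained in a third; its union is then a field, and every finite subset of the union lies in one member.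

\begin{lemma}\label{lem:tower}
Let $k$ be any field of characteristic $p$ and let $\Omega\supseteq k(t)$ be a field such that $h(a)$ is defined for all $a\in\Omega$. For each $a\in\Omega$ let $S(a)\subseteq\Omega$ be a set of $\ell$-th roots of $h(a)$. Let $M$ be the smallest subfield of $\Omega$ that contains $k(t)$ and contains $S(a)$ for all $a\in M$. Then $M$ is the union of a directed family of finite extensions of $k(t)$. If $k$ is algebraically closed, these can be taken to be good.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the family of fields $F_n$ at the top of a tower $k(t)=F_0\subseteq F_1\subseteq\dots\subseteq F_n$ with $F_{i+1}=F_i(r_i)$, $r_i\in S(a_i)$, $a_i\in F_i$. These fields are finite over $k(t)$, and by induction on $i$ they lie in $M$. Given such a tower and $F'\in\mathcal F$, we have $F'F_{i+1}=(F'F_i)(r_i)$ with $a_i\in F'F_i$, so the tower for $F'$ continues to a tower for $F'F_n$. Thus $\mathcal F$ is directed, and its union $M'$ is a subfield of $M$ containing $k(t)$. If $a\in M'$ and $r\in S(a)$, then $a\in F$ for some $F\in\mathcal F$, and $F(r)\in\mathcal F$. So $M'$ has the closure property, and $M'=M$ by minimality. If $k$ is algebraically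 closed, the members of $\mathcal F$ are good by Lemma~\ref{lem:step} and induction.
\end{proof}

To apply Theorem~\ref{thm:criterion} to a finite extension $M'$ of such a union $M$, we descend the extension $M'/M$ to a finite level without changing its degree.

\begin{lemma}\label{lem:finite}
Let $k$ be algebraically closed, let $M$ be the union of a directed family $\mathcal F$ of good fields, and let $M'/M$ be a finite extension of degree at most $D$, separable or not. Then $M'$ has ramification bounded by $D\ell$. In particular $M$ has ramification bounded by $\ell$.
\end{lemma}

\begin{proof}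
Let $b_1=1,b_2,\dots,b_d$ be a basis of $M'$ over $M$, so $d\le D$, and write $b_ib_j=\sum_n c_{ijn}b_n$ with $c_{ijn}\in M$. Let $E/k(t)$ be a finite subextension of $M'$, generated by finitely many elements. Choose $F\in\mathcal F$ containing all $c_{ijn}$ and all coordinates of these generators in the basis $(b_i)$. Then $F'=\sum_i Fb_i$ is a subring of $M'$ containing $F$ and of dimension $d$ over $F$. It is a field, because multiplication by a nonzero element is an injective, hence surjective, $F$-linear map $F'\to F'$. It contains $E$. By (P2), a place $w$ of $F'$ above the place $v$ of $F$ has $e(w)=e(w|v)e(v)\le D\ell$. Every place $u$ of $E$ has a place $w$ of $F'$ above it, and $e(u)\le e(w)\le D\ell$.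
\end{proof}

\section{The field $K_k$}\label{sec:K}

The failure of Hilbert's property needs only two features of the field, which we isolate for later use.

\begin{proposition}\label{prop:hilbert}
Let $M\supseteq k(t)$ be a field with $t,\,t+1\notin M^p$, and suppose that $h(a)$ has an $\ell$-th root in $M$ for every $a\in M$. Then $f(T,X)=(T^q-t-1)X^\ell-(T^q-t)$ is irreducible in $M[T,X]$ and separable in $X$, and for every $a\in M$ the polynomial $f(a,X)$ is reducible, with a root in $M$. In particular $M$ is not Hilbertian.
\end{proposition}

\begin{proof}
Note that $a^q\neq t+1$ for $a\in M$, since $t+1\notin M^p$; so $h(a)$ is defined.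

The polynomial $P=T^q-t$ is irreducible in $M[T]$. Indeed, $P=(T-\tau)^q$ with $\tau^q=t$ in an algebraic closure, so a proper monic factor over $M$ has the form $(T-\tau)^{p^is}=(T^{p^i}-\tau^{p^i})^s$ with $p\nmid s$ and $p^i<q$. Its coefficient $-s\tau^{p^i}$ lies in $M$, so $\tau^{p^i}\in M$ and $t=(\tau^{p^i})^{q/p^i}\in M^p$, a contradiction.

As a polynomial in $X$ over $M[T]$, $f=(P-1)X^\ell-P$ satisfies Eisenstein's criterion at the prime $P$: the leading coefficient is prime to $P$, the intermediate coefficients are $0$, and the constant term is divisible by $P$ exactly once. So $f$ is irreducible over $M(T)$. Its coefficients $P-1$ and $-P$ are coprime, so $f$ is irreducible in $M[T,X]$ by Gauss's lemma. Since $\ell\neq p$, the derivative $\partial f/\partial X=\ell(P-1)X^{\ell-1}$ has $X=0$ as its only root, and $f(T,0)=-P\ne0$. So $f$ is separable in $X$.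

For $a\in M$ we have $f(a,X)=(a^q-t-1)\bigl(X^\ell-h(a)\bigr)$. This polynomial has degree $\ell\ge2$ and a root in $M$, so it is reducible.
\end{proof}

The results on ramification require an algebraically closed constant field. Working inside Laurent series removes this restriction, because the root $R(a)$ is canonical and therefore compatible with extension of constants. Let $\overline k$ be an algebraic closure of $k$, and view $\Lambda_k$ as a subfield of $\Lambda_{\overline k}$.

\begin{lemma}\label{lem:basechange}
We have $K_k\subseteq K_{\overline k}$.
\end{lemma}

\begin{proof}
For $a\in\Lambda_k$, the root $R(a)$ formed in $\Lambda_k$ is an $\ell$-th root of $h(a)$ with constant term $1$ and nonnegative order in $\Lambda_{\overline k}$, so by uniqueness it is the root formed in $\Lambda_{\overline k}$. Hence the field $K_{\overline k}\cap\Lambda_k$ is closed under $R$. It contains $k(t)$, so it contains $K_k$ by minimality.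
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The field $K=K_k$ is infinite since it contains $k(t)$. It is the field $M$ of Lemma~\ref{lem:tower} for $\Omega=\Lambda_k$ and $S(a)=\{R(a)\}$, so it is algebraic over $k(t)$.

(a) Since $\operatorname{ord}(t)=\operatorname{ord}(t+1)=-1$ is not divisible by $p$, neither $t$ nor $t+1$ is a $p$-th power in $\Lambda_k$, hence in $K$. For $a\in K$ the root $R(a)$ lies in $K$. Proposition~\ref{prop:hilbert} gives (a) and shows that $K$ is not Hilbertian.

(b) The curve $C_q$ is smooth and geometrically integral by Lemma~\ref{lem:smooth}. By Lemma~\ref{lem:tower}, $K_{\overline k}$ is a directed union of good extensions of $\overline k(t)$, so it has ramification bounded by $\ell$ by Lemma~\ref{lem:finite}. As $q>\ell+1$, Theorem~\ref{thm:criterion} gives $C_q(K_{\overline k})=\mathbb F_q\times\{0\}$. By Lemma~\ref{lem:basechange}, a point $(x,y)\in C_q(K)$ has $y=0$, $x^q=x$ and $x\in\overline k\cap\Lambda_k$. This intersection consists of the constant series with coefficient in $k$, so $x\in k$. Conversely, every $(c,0)$ with $c\in k$ and $c^q=c$ lies in $C_q(K)$. This set has at most $q$ elements and contains $(0,0)$,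 so $K$ is not ample by Lemma~\ref{lem:smooth}.
\end{proof}

\begin{remark}
The field $K_k$ behaves like $\Lambda_k$ with respect to $f$ and like $k(t)$ with respect to $C_q$. Proposition~\ref{prop:hilbert} applies to $M=\Lambda_k$ itself. On the other hand $C_q(\Lambda_k)$ is infinite: if $\operatorname{ord}(y)\ge1$, then $z=ty^q\in\mathfrak m$, and $x=-\sum_{i\ge0}z^{q^i}$ satisfies $x^q-x=z$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $L/K_k$ be finite of degree $D$. Embed $L$ over $K_k$ in an algebraic closure of $\Lambda_{\overline k}$, and let $L'=LK_{\overline k}$. The $K_{\overline k}$-span of a $K_k$-basis of $L$ is a ring by Lemma~\ref{lem:basechange}, hence a field as in the proof of Lemma~\ref{lem:finite}, so it equals $L'$ and $[L':K_{\overline k}]\le D$. By Lemmas~\ref{lem:tower} and \ref{lem:finite}, $L'$ has ramification bounded by $D\ell$ over $\overline k(t)$. Choose a power $Q$ of $p$ with $Q>D\ell+1$. By Theorem~\ref{thm:criterion}, $C_Q(L')$ is finite, hence so is $C_Q(L)$, and $L$ is not ample by Lemma~\ref{lem:smooth}.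
\end{proof}

\section{A Galois example}\label{sec:galois}

Let $k$ be algebraically closed. To obtain a Galois extension we replace the choice of one root by a closure property that is invariant under conjugation. Besides the fact that $k(t)$ is Hilbertian \cite[Ch.~13]{FJ}, we use Weissauer's theorem \cite[Theorem~13.9.1]{FJ}: every proper finite separable extension of a Galois extension of a Hilbertian field is Hilbertian.

\begin{proof}[Proof of Theorem~\ref{thm:galois}]
Let $\Omega=k(t)^{\mathrm{sep}}$ be a separable closure of $k(t)$. Neither $t$ nor $t+1$ is a $p$-th power in $\Omega$: a $p$-th root would be separable and purely inseparable over $k(t)$, so it would lie in $k(t)$, where both elements have a simple pole at $\infty$. Hence $h(a)$ is defined for all $a\in\Omega$, and since $\ell\ne p$ the set $S(a)$ of all $\ell$-th roots of $h(a)$ lies in $\Omega$. Let $N$ be the smallest subfield of $\Omega$ that contains $k(t)$ and contains $S(a)$ for all $a\in N$.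

Let $\sigma\in\operatorname{Gal}(\Omega/k(t))$. The coefficients of $h$ lie in $k(t)$, so $\sigma S(a)=S(\sigma a)$, and $\sigma N$ has the same closure property as $N$. Thus $N\subseteq\sigma N$ for all $\sigma$. Applying this to $\sigma^{-1}$ gives $\sigma N=N$, so $N/k(t)$ is Galois.

Proposition~\ref{prop:hilbert} applies to $N$, so $N$ is not Hilbertian. By Lemma~\ref{lem:tower}, $N$ is a directed union of good fields. By Lemma~\ref{lem:finite}, an extension of $N$ of finite degree $D\geq1$ has ramification bounded by $D\ell$, so it is not ample by Theorem~\ref{thm:criterion}. The case $D=1$ is $N$ itself.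

By Weissauer's theorem, applied to the Galois extension $N$ of the Hilbertian field $k(t)$, every proper finite separable extension of $N$ is Hilbertian. Finally, let $s\in\Omega$ with $s^\ell=t$. If $s$ were in $N$, it would lie in a good field, and a place $v$ over $\infty$ would satisfy $\ell\,v(s)=v(t)=-1$. So $N(s)$ is a proper finite separable extension of $N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FJ} Fried and Jarden, \emph{Field Arithmetic}.

\bibitem{Sri} Padmavathi Srinivasan, \emph{A virtually ample field that is not ample}, arXiv:1810.05184 (2018).

\end{thebibliography}
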